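# Orbifold zeta functions of dual Landau–Ginzburg pairs, level by level

## The theorem: dual pairs agree on every level

Write $\mathbf e[r]=\exp(2\pi i r)$. The question answered here is posed in Wolfgang Ebeling and Sabir M. Gusein-Zade, "Mirror symmetry on levels of non-abelian Landau–Ginzburg orbifolds", arXiv:2204.02069 (2022).

**Theorem 1.** Let $f(x_1,\dots,x_n)=\sum_{i=1}^n\prod_{j=1}^n x_j^{E_{ij}}$ be an invertible polynomial with Berglund–Hübsch dual $\widetilde f=\sum_{i}\prod_{j}x_j^{E_{ji}}$. Let $G\subset G_f$ be a group of diagonal symmetries of $f$, with dual group $\widetilde G\subset G_{\widetilde f}$. Let $S\subset S_n$ be a group of permutations with $E_{\sigma(i)\sigma(j)}=E_{ij}$ for all $\sigma\in S$ and all $i,j$, which preserves $G$ and satisfies the parity condition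

(PC) $\quad\dim(\mathbb C^n)^T\equiv n\pmod 2$ for every subgroup $T\subset S$.

Then for every $\sigma\in S$
$$\overline{\zeta}^{\,\mathrm{orb},[\sigma]}_{f,\,G\rtimes S}(t)=\Big(\overline{\zeta}^{\,\mathrm{orb},[\sigma]}_{\widetilde f,\,\widetilde G\rtimes S}(t)\Big)^{(-1)^n},\tag{1}$$
where the level-$[\sigma]$ orbifold zeta function is
$$\overline{\zeta}^{\,\mathrm{orb},[\sigma]}_{f,\,G\rtimes S}(t)=\prod_{\substack{[g]\in\mathrm{Conj}(G\rtimes S)\\ [g]\subset G\times[\sigma]}}\overline{\zeta}_{\,h|_{V_{f^g}/C_{G\rtimes S}(g)}}\big(\mathbf e[-\mathrm{age}(g)]\,t\big).\tag{2}$$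

In plain words: two different group actions on two different polynomials produce two rational functions, each a product over conjugacy classes. Sort the classes by their permutation part. The theorem says that, up to a global sign in the exponent, the products agree on each level $[\sigma]$ separately. We now explain every term.

## Unpacking: invertible polynomials, dual groups, ages, levels

**Definition (invertible polynomial).** $E=(E_{ij})$ is an invertible $n\times n$ matrix of non-negative integers, and $f$ is quasihomogeneous with an isolated critical point at the origin.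

The proof will use only that $E$ is an invertible matrix of non-negative integers with $E_{\sigma(i)\sigma(j)}=E_{ij}$ for $\sigma\in S$, and that $G$ is $S$-invariant. These hypotheses are symmetric under $(f,G)\leftrightarrow(\widetilde f,\widetilde G)$, so whatever we prove for one side holds for the other.

**Additive notation.** Put $X=\{1,\dots,n\}$. Identify $\mathbb C^*$ with $\mathbb C/\mathbb Z$ via $\mathbf e[\cdot]$ and write tori additively: $U_I=(\mathbb C/\mathbb Z)^I$ for $I\subset X$, and $U=U_X$. For $A\subset X$, $\mathbb C^A\subset\mathbb C^X$ by zero-extension, and $(\mathbb C^*)^I\subset\mathbb C^n$ denotes the set of points with support exactly $I$.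

**Diagonal symmetries.** $G_f$ is the group of $\lambda\in(\mathbb C^*)^n$ with $f(\lambda_1x_1,\dots,\lambda_nx_n)=f(x)$. It is generated by $\rho_k=(\mathbf e[(E^{-1})_{1k}],\dots,\mathbf e[(E^{-1})_{nk}])$. Since $E$ is invertible, the monomials of $f$ are distinct, so $\lambda$ must fix each of them; additively,
$$G_f=\ker(E:U\to U)=E^{-1}\mathbb Z^X/\mathbb Z^X,\qquad |G_f|=|\det E|.$$
Likewise $G_{\widetilde f}=\ker(E^{\mathsf t}:U\to U)$ has order $|\det E|$, with generators $\widetilde\rho_k=(\mathbf e[(E^{-1})_{k1}],\dots,\mathbf e[(E^{-1})_{kn}])$.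

**Monodromy.** The weights $q$ of $f$, normalized so that $f$ has degree $1$, satisfy $Eq=\mathbf 1$, and $h=(\mathbf e[q_1],\dots,\mathbf e[q_n])$. So additively $h=E^{-1}\mathbf 1\in G_f$, and similarly $\widetilde h=(E^{\mathsf t})^{-1}\mathbf 1\in G_{\widetilde f}$.

**Definition (dual group).** $\widetilde G=\{\prod_k\widetilde\rho_k^{\,r_k}: x_1^{r_1}\cdots x_n^{r_n}\text{ is }G\text{-invariant}\}\subset G_{\widetilde f}$.

It is convenient to see $\widetilde G$ as an orthogonal complement. Define
$$\langle\lambda,a\rangle=\hat a^{\mathsf t}E\hat\lambda\bmod\mathbb Z,\qquad \lambda\in G_f,\ a\in G_{\widetilde f},$$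
with any lifts $\hat\lambda,\hat a\in\mathbb C^X$. Changing $\hat\lambda$ by an integer vector changes the value by an integer because $E^{\mathsf t}\hat a$ is integral; changing $\hat a$ does so because $E\hat\lambda$ is integral. So the pairing is well defined. Moreover
$$\langle\lambda,(E^{\mathsf t})^{-1}r\rangle=r\cdot\hat\lambda\qquad(r\in\mathbb Z^X).$$
If this vanishes for all $r$, then $\lambda=0$; since the two groups have the same order, the pairing is perfect. As $\prod_k\widetilde\rho_k^{\,r_k}=(E^{\mathsf t})^{-1}r$, and $x^r$ is $G$-invariant iff $r\cdot\lambda=0$ in $\mathbb C/\mathbb Z$ for all $\lambda\in G$, we get $\widetilde G=G^\perp$. Whether $r\ge0$ is demanded does not matter: the sum of the rows of $E$ is strictly positive (no column of $E$ vanishes), and adding a multiple of it to $r$ changes neither $(E^{\mathsf t})^{-1}r$ in $U$ nor the $G$-invariance of $x^r$. Consequently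
$$|G|\,|\widetilde G|=|G_f|,\qquad G=\widetilde G^\perp .$$
Taking $r=\mathbf 1$, and symmetrically for $h$,
$$\langle\lambda,\widetilde h\rangle=\sum_j\lambda_j,\qquad\langle h,a\rangle=\sum_ja_j .$$

*Example.* Let $f=x^2y+y^3$, $\widetilde f=x^2+xy^3$. Then $h=(\tfrac13,\tfrac13)$, $|G_f|=6$, and $G_{\widetilde f}$ is cyclic of order $6$, generated by $\widetilde h=(\tfrac12,\tfrac16)$. For $G=\langle h\rangle$ of order $3$, $\widetilde G=\{a:\sum a_j=0\}$. As $k\widetilde h$ has coordinate sum $\tfrac{2k}3$, we get $\widetilde G=\{0,(\tfrac12,\tfrac12)\}$, and $3\cdot2=6$ as it should be.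

**Permutations.** $\sigma\in S$ acts by $(\sigma x)_{\sigma(i)}=x_i$. The compatibility $E_{\sigma(i)\sigma(j)}=E_{ij}$ gives
$$(E\sigma x)_{\sigma(i)}=\sum_jE_{\sigma(i)\sigma(j)}(\sigma x)_{\sigma(j)}=(Ex)_i,$$
so $E$ commutes with $S$, and so does $E^{\mathsf t}$. Hence $S$ preserves $f$, $\widetilde f$, $G_f$, $G_{\widetilde f}$; the vectors $q$, $h$, $\widetilde h$ are $S$-invariant; the pairing satisfies $\langle\sigma\lambda,\sigma a\rangle=\langle\lambda,a\rangle$; and $S$ preserves $\widetilde G=G^\perp$ because it preserves $G$.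

The element $(\lambda,\sigma)\in G\rtimes S$ acts by $x\mapsto\lambda\cdot\sigma x$ (on tori: $x\mapsto\lambda+\sigma x$), and $(\lambda,\sigma)(\mu,\tau)=(\lambda+\sigma\mu,\sigma\tau)$. Conjugation by $(\mu,\tau)$ turns the permutation part $\sigma$ into $\tau\sigma\tau^{-1}$, so every conjugacy class lies in one set $G\times[\sigma]$. This is what "level" means. The pair $(\widetilde f,\widetilde G\rtimes S)$ is the BHHT-dual of $(f,G\rtimes S)$.

For $T\subset S$, $\dim(\mathbb C^n)^T$ is the number $|X/T|$ of $T$-orbits. So $\langle(123)\rangle$ on three points satisfies PC (one or three orbits), while $\langle(12)\rangle$ on two points does not.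

**Fixed loci, age, zeta.** For $g\in G\rtimes S$, $f^g=f|_{(\mathbb C^n)^g}$, and $V_{f^g}=\{x\in(\mathbb C^n)^g:f(x)=1\}$ is its Milnor fibre. If $g$ has eigenvalues $\mathbf e[\alpha_j]$ with $0\le\alpha_j<1$, then $\mathrm{age}(g)=\sum_j\alpha_j$. Only $\mathbf e[-\mathrm{age}(g)]=\det(g)^{-1}$ enters (2), and for $g=(\lambda,\sigma)$
$$\mathbf e[-\mathrm{age}(g)]=\operatorname{sgn}(\sigma)\,\mathbf e[-\langle\lambda,\widetilde h\rangle].\tag{3}$$
$C_{G\rtimes S}(g)$ is the centralizer. As $h$ commutes with $G\rtimes S$, it acts on $V_{f^g}/C_{G\rtimes S}(g)$. For $\varphi:Y\to Y$,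
$$\zeta_\varphi(t)=\prod_{q\ge0}\det\big(\mathrm{id}-t\,\varphi_*|_{H_q(Y;\mathbb C)}\big)^{(-1)^q},\qquad\overline\zeta_\varphi(t)=\frac{\zeta_\varphi(t)}{1-t}.$$
If $Y=\emptyset$ then $\overline\zeta_\varphi=(1-t)^{-1}$. If $Y$ is a point then $\overline\zeta_\varphi=1$.

## One variable, a 3-cycle, a transposition, and a cubic in four variables

**Example A ($f=x^a$, $G=\{0\}$, $S$ trivial).** For $f$ only $g=1$ occurs: $V$ consists of $a$ points permuted cyclically by $h$, so $\zeta=1-t^a$ and the answer is $\frac{1-t^a}{1-t}$. On the dual side $\widetilde G=\{0,\tfrac1a,\dots,\tfrac{a-1}a\}$. The class $g=0$ gives $V/\widetilde G=$ point, factor $1$. The class $g=\tfrac ka\neq0$ has $V_{\widetilde f^g}=\emptyset$ and age $\tfrac ka$, factor $(1-\mathbf e[-\tfrac ka]t)^{-1}$. The product is $\big(\frac{1-t^a}{1-t}\big)^{-1}$, as (1) predicts for $n=1$. Points of a Milnor fibre on one side correspond to classes with empty fibre on the other.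

**Example B ($f=x^a+y^a+z^a$, $G=\{0\}$, $S=\langle\sigma\rangle$, $\sigma=(123)$).** PC holds. Level $[\sigma]$ for $f$: $g=\sigma$ has fixed line $x=y=z$, so $V=\{3x^a=1\}$ is $a$ points. The centralizer $S$ acts trivially on them, $h$ rotates them, and $\mathrm{age}(\sigma)=\frac13+\frac23=1$. The level is $\frac{1-t^a}{1-t}$.

Dual side: $\widetilde G=(\frac1a\mathbb Z/\mathbb Z)^3$. Conjugating $(\lambda,\sigma)$ by $\mu\in\widetilde G$ adds $(1-\sigma)\mu$ to $\lambda$. The elements $(1-\sigma)\mu$ are exactly those with coordinate sum $0$, and conjugation by $S$ keeps the sum. So the classes on this level are indexed by $s=\sum_j\lambda_j\in\frac1a\mathbb Z/\mathbb Z$. Each such $g$ has $g^3=\mathbf e[s]\cdot\mathrm{id}$ and $\det g=\mathbf e[s]$. If $s\ne0$, $g$ has no fixed vector and contributes $(1-\mathbf e[-s]t)^{-1}$. If $s=0$, take $g=\sigma$: its centralizer contains the scalars of order $a$, which act transitively on the $a$ points, so the factor is $1$. The product is $\big(\frac{1-t^a}{1-t}\big)^{-1}$,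 and $n=3$ is odd. So (1) holds.

**Example C (PC is not decoration: $f=x^2+y^2$, $G=\{0\}$, $S=\langle s\rangle$, $s=(12)$).** Here $\widetilde f=f$, $\widetilde G=\{\pm1\}^2$, and $\widetilde G\rtimes S$ has order $8$. PC fails.

*Level $[s]$.* For $f$: $V_{f^s}$ is two points on the line $x=y$, swapped by $h=-1$, and $S$ acts trivially on them; $\overline\zeta=1+t$, $\mathbf e[-\mathrm{age}(s)]=-1$, level $=1-t$. Dual side: there are two classes. That of $s$ has $-1$ in its centralizer, which swaps the two points; factor $1$. That of $\mathrm{diag}(1,-1)s$, with eigenvalues $\pm i$, has empty fibre and age $1$; factor $(1-t)^{-1}$. So the two sides are $1-t$ and $(1-t)^{-1}$: the exponent that works is $-1$, not $(-1)^n=+1$.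

*Level $[1]$.* On $V=\{x^2+y^2=1\}$ put $u=x+iy\in\mathbb C^*$. The swap is $u\mapsto i/u$, which acts by $-1$ on $H_1$; so $V/S$ has only $H_0$ and the level for $f$ is $1$. Dual side: $g=1$ gives factor $1$, because $\mathrm{diag}(-1,1)$ is $u\mapsto-1/u$. The class $g=-1$ has empty fibre and age $1$, factor $(1-t)^{-1}$. The class of $\mathrm{diag}(1,-1)$ has fibre two points swapped by $-1$, factor $1$. The two sides are $1$ and $(1-t)^{-1}$: *no* exponent $\pm1$ works. So different contributions inside a level may carry different signs, and we shall have to split a level further.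

**Example D ($f=x_1x_2x_3+x_4(x_1+x_2+x_3)$, $S=\langle\sigma\rangle$, $\sigma=(123)$).** Index the monomials as $x_ix_4$ for $i=1,2,3$ and $x_1x_2x_3$ for $i=4$. Then $E$ has rows $(1,0,0,1),(0,1,0,1),(0,0,1,1),(1,1,1,0)$, so $\det E=-3$, $E$ is symmetric and $\widetilde f=f$. The weights are $q=(\frac13,\frac13,\frac13,\frac23)$.

The critical point is isolated. Critical points satisfy $x_1+x_2+x_3=0$ and $x_1x_2=x_2x_3=x_1x_3=-x_4$. If $x_4\neq0$ then $x_1=x_2=x_3\ne0$, which contradicts the sum. If $x_4=0$, at least two of $x_1,x_2,x_3$ vanish, hence all.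

PC holds: $4$ or $2$ orbits, and $n=4$. Further $G_f=\{\lambda_s=(s,s,s,-s):3s=0\}=\langle h\rangle$, on which $S$ acts trivially. Take $G=\{0\}$, so $\widetilde G=G_f$.

Level $[\sigma]$ for $f$: the fixed space is $(x,x,x,y)$, $V=\{x^3+3xy=1\}\cong\mathbb C^*$ (coordinate $x$). $S$ acts trivially, $h$ acts by a rotation, so trivially on homology; $\zeta=1$, $\overline\zeta=(1-t)^{-1}$, and $\mathrm{age}(\sigma)=1$. Level: $(1-t)^{-1}$.

Dual side: the group is abelian of order $9$, the classes are $(\lambda_s,\sigma)$. For $s=0$ the quotient of $\mathbb C^*$ is again $\mathbb C^*$ and $h$ acts trivially on homology: factor $(1-t)^{-1}$. For $s\ne0$ the fixed space is the line of vectors $(x,\mathbf e[s]x,\mathbf e[2s]x,0)$, on which $f=x^3$; $V$ is three points permuted transitively by $\widetilde G$, factor $1$. Product: $(1-t)^{-1}$, in agreement with (1). We return to this example below, because a naive argument already fails on it.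

## From zeta functions to commuting pairs

The level functions are products over classes and involve quotient spaces. This section removes both and leaves a finite sum of Euler characteristics.

**Notation.** Let $V_f=\{f=1\}$. For commuting $\sigma,\tau\in S$ and $m\ge1$ put
$$b_m(f,G;\sigma,\tau)=\frac1{|G|}\sum_{\substack{(\lambda,\mu)\in G^2\\(\lambda,\sigma)(\mu,\tau)=(\mu,\tau)(\lambda,\sigma)}}\mathbf e[-m\,\mathrm{age}(\lambda,\sigma)]\Big(1-\chi\big(V_f^{\langle(\lambda,\sigma),\,h^m(\mu,\tau)\rangle}\big)\Big),\tag{4}$$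
where the superscript denotes the common fixed point set.

**Theorem 2.** Let $f,G,S$ be as in Theorem 1, but without any parity assumption. For all commuting $\sigma,\tau\in S$ and all $m\ge1$, with $T=\langle\sigma,\tau\rangle$,
$$b_m(f,G;\sigma,\tau)=(-1)^{|X/T|}\,b_m(\widetilde f,\widetilde G;\sigma,\tau).\tag{5}$$

We first show that Theorem 2 implies Theorem 1. Let $g\in G\rtimes S$, $C=C_{G\rtimes S}(g)$, $V=V_{f^g}$, and $\Gamma=\langle C,h\rangle$, a finite group acting on $V$ by unitary maps.

**Step 1. $V$ is smooth.** This is needed to triangulate equivariantly. From $Eq=\mathbf 1$ we get Euler's identity $\sum_jq_jx_j\partial_jf=f$. Since $q$ is $S$-invariant, $\mathrm{diag}(q)$ commutes with $g$, so for $x\in V$ the vector $\mathrm{diag}(q)x$ lies in $(\mathbb C^n)^g$. The derivative of $f^g$ along it is $f(x)=1\ne0$.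

**Step 2. Lefschetz numbers on $V$.** The aim is $L(\gamma)=\chi(V^\gamma)$ for $\gamma\in\Gamma$. The function $\rho=|x|^2$ on the closed smooth real algebraic set $V$ is proper. Its critical set is real algebraic, so it has finitely many connected components, and $\rho$ is constant on each; hence $\rho$ has finitely many critical values. Choose $R$ larger than all of them and put $V_R=V\cap\{\rho\le R\}$, a compact smooth manifold with boundary. The field $-\nabla\rho/|\nabla\rho|^2$ (for the induced, $\Gamma$-invariant metric) lowers $\rho$ at unit speed. Starting at $x$ with $\rho(x)>R$, the flow stays in the compact set $\{R\le\rho\le\rho(x)\}$ and reaches $\rho=R$ at time $\rho(x)-R$. Flowing $x$ for the time $\theta\max(0,\rho(x)-R)$, $0\le\theta\le1$, is a $\Gamma$-equivariant deformation retraction of $V$ onto $V_R$. It also retracts $V^\gamma$ onto $V_R^\gamma$.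

By Illman's theorem, a compact smooth manifold with boundary and a smooth action of a finite group has an equivariant triangulation. Pass to the barycentric subdivision: each vertex has a type (the dimension of the simplex of which it is the barycentre), $\Gamma$ preserves types, and the vertices of a simplex have distinct types. So a simplex mapped to itself is fixed pointwise, and $V_R^\gamma$ is a subcomplex. Orient simplices by the order of types. Then the trace of $\gamma$ on $k$-chains is the number of $k$-simplices in $V_R^\gamma$, and by the Hopf trace formula $L(\gamma)=\chi(V_R^\gamma)=\chi(V^\gamma)$.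

**Step 3. Lefschetz numbers on $V/C$.** The aim is to remove the quotient. In the triangulation of Step 2 two interior points of one simplex that are in the same $C$-orbit coincide. So $V_R/C$ is a $\Delta$-complex with one simplex for each $C$-orbit of simplices, and its complex chain groups are the coinvariants of those of $V_R$. Taking coinvariants of a finite group is exact over $\mathbb C$; hence $H_*(V;\mathbb C)_C\cong H_*(V/C;\mathbb C)$, compatibly with $h$. Over $\mathbb C$, coinvariants agree with invariants, and $\frac1{|C|}\sum_cc$ projects onto the invariants. Since $h$ commutes with $C$,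
$$L\big(h^m|_{V/C}\big)=\frac1{|C|}\sum_{c\in C}L(ch^m|_V)=\frac1{|C|}\sum_{c\in C}\chi\big(V_f^{\langle g,\,ch^m\rangle}\big).$$

**Step 4. Logarithms.** The aim is to turn the product (2) into a sum. From $\log\det(1-t\varphi)=-\sum_m\mathrm{tr}(\varphi^m)t^m/m$ we get $\log\overline\zeta_\varphi(t)=-\sum_{m\ge1}(L(\varphi^m)-1)t^m/m$, also for the empty space. Therefore $\log\overline\zeta^{\,\mathrm{orb},[\sigma]}_{f,G\rtimes S}(t)=-\sum_m\Lambda_m(f)\,t^m/m$ with
$$\Lambda_m(f)=\sum_{[g]\subset G\times[\sigma]}\frac{\mathbf e[-m\,\mathrm{age}(g)]}{|C(g)|}\sum_{c\in C(g)}\big(\chi(V_f^{\langle g,ch^m\rangle})-1\big).$$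

**Step 5. From classes to pairs.** A class $[g]$ has $|G||S|/|C(g)|$ elements and the summand is a class function, so $\sum_{[g]}\frac1{|C(g)|}$ may be replaced by $\frac1{|G||S|}\sum_{g\in G\times[\sigma]}$. Conjugation by $S$ permutes the $|S|/|C_S(\sigma)|$ sets $G\times\{\sigma'\}$, $\sigma'\in[\sigma]$, transitively, so this equals $\frac1{|G||C_S(\sigma)|}\sum_{g\in G\times\{\sigma\}}$. If $c=(\mu,\tau)$ commutes with $g=(\lambda,\sigma)$ then $\tau\in C_S(\sigma)$. Sorting by $\tau$,
$$\Lambda_m(f)=-\frac1{|C_S(\sigma)|}\sum_{\tau\in C_S(\sigma)}b_m(f,G;\sigma,\tau),\tag{6}$$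
and likewise for $(\widetilde f,\widetilde G)$.

**Step 6. Signs.** By PC, $(-1)^{|X/T|}=(-1)^n$ for every $T=\langle\sigma,\tau\rangle$. So Theorem 2 gives $\Lambda_m(f)=(-1)^n\Lambda_m(\widetilde f)$ for all $m$. The level functions are rational with value $1$ at $t=0$, so this is (1). Theorem 2 implies Theorem 1. $\square$

In Example C at level $[1]$, one finds $b_m(f;1,1)=1$ and $b_m(f;1,s)=1-2=-1$ for all $m$. By (5) the dual values are $1$ and $+1$. So (6) gives $\Lambda_m(f)=0$ and $\Lambda_m(\widetilde f)=-1$, the functions $1$ and $(1-t)^{-1}$ found by hand.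

From now on fix commuting $\sigma,\tau\in S$ and $T=\langle\sigma,\tau\rangle$. It remains to prove (5).

## Cutting the fixed loci into tori

The Euler characteristics in (4) are computed torus by torus. Most tori contribute nothing, and the ones that survive on the two sides are in bijection.

For $I\subset X$ let $J(I)=\{i:E_{ij}=0\ \forall j\notin I\}$, the set of monomials that involve only variables from $I$. If $I$ is $T$-invariant, so is $J=J(I)$. Put $E_I=(E_{ij})_{i\in J,j\in I}$. The rows $i\in J$ of $E$ are independent and supported in $I$, so $E_I:\mathbb Q^I\to\mathbb Q^J$ is surjective. Averaging over $T$ shows that $(\mathbb Q^I)^T\to(\mathbb Q^J)^T$ is also surjective. These spaces have dimensions $|I/T|$ and $|J/T|$, so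
$$|J(I)/T|\le|I/T|.\tag{7}$$
Let $\mathcal I$ be the set of $T$-invariant $I$ (including $\emptyset$) with equality in (7). For $I\in\mathcal I$ the map $E_I:U_I^T\to U_J^T$ is a homomorphism of tori $(\mathbb C/\mathbb Z)^{I/T}\to(\mathbb C/\mathbb Z)^{J/T}$ given by a square nonsingular integer matrix. So it is surjective with finite kernel. Put
$$K_I=\ker(E_I:U_I\to U_J),\qquad d_I=|K_I^T|<\infty.$$

*In Example D* with $T=\langle\sigma\rangle$ and $I=\{1,2,3\}$: $J(I)=\{4\}$, so $|I/T|=|J/T|=1$ and $I\in\mathcal I$, although $|J|<|I|$. Here $K_I=\{x_1+x_2+x_3=0\}$ is infinite, while $K_I^T=\{(x,x,x):3x=0\}$ and $d_I=3$.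

**Lemma 1.** Let $g=(\lambda,\sigma)$, $c'=(\mu',\tau)$ with $\lambda,\mu'\in G_f$, let $F$ be their common fixed subspace in $\mathbb C^n$ and $F_I=F\cap(\mathbb C^*)^I$. Then
$$1-\chi(V_f\cap F)=\sum_{I\in\mathcal I,\ F_I\neq\emptyset}(-1)^{|I/T|}d_I.$$

*Proof.* *Stratify.* If $x=\lambda\cdot\sigma x$ then $\operatorname{supp}x=\sigma(\operatorname{supp}x)$; so supports of points of $F$ are $T$-invariant. Since $0\notin V_f$ and $\chi$ is additive on complex algebraic varieties, $\chi(V_f\cap F)=\sum_{I\ne\emptyset}\chi(V_f\cap F_I)$ over $T$-invariant $I$.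

*Parametrize.* Let $x_0\in F_I$. For $y\in(\mathbb C^*)^I$, $\lambda\cdot\sigma(x_0y)=(\lambda\cdot\sigma x_0)(\sigma y)=x_0\,\sigma y$, and the same for $\tau$. So $F_I=x_0\cdot((\mathbb C^*)^I)^T\cong(\mathbb C^*)^{I/T}$. The vector $M(x)$ of monomials satisfies $M(\sigma x)=\sigma M(x)$ by compatibility, and $M(\lambda x)=M(x)$ for $\lambda\in G_f$. So on $F$, $M(x)=M(\lambda\cdot\sigma x)=\sigma M(x)$, and likewise for $\tau$: $M(x)$ is $T$-invariant. On $F_I$, $M_i\neq0$ exactly for $i\in J=J(I)$. Let $(e_{OQ})$ be the matrix of $E_I:(\mathbb Q^I)^T\to(\mathbb Q^J)^T$; its rows are independent. Then, for $y\in(\mathbb C^*)^{I/T}$,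
$$f(x_0y)=\sum_{O\in J/T}|O|\,c_O\prod_{Q\in I/T}y_Q^{e_{OQ}},\qquad c_O\ne0.$$

*Case $|J/T|<|I/T|$.* There is a primitive $v\in\mathbb Z^{I/T}$ with $ev=0$. Complete $v$ to a basis of $\mathbb Z^{I/T}$: the torus splits as $\mathbb C^*\times(\mathbb C^*)^{|I/T|-1}$ with the first factor the one-parameter subgroup $v$, and $f(x_0y)$ does not depend on the first factor. So $V_f\cap F_I\cong\mathbb C^*\times V'$ has Euler characteristic $0$.

*Case $|J/T|=|I/T|=k\ge1$.* The map $y\mapsto(\prod_Qy_Q^{e_{OQ}})_O$ is a surjective homomorphism of tori with kernel of order $d_I$. So $V_f\cap F_I$ is an unramified $d_I$-fold covering of $\{z\in(\mathbb C^*)^k:\sum_ic_i'z_i=1\}$ with all $c_i'\neq0$. Let $a_k$ be the Euler characteristic of the latter, independent of the $c_i'$ by rescaling. Decomposing the hyperplane $\{\sum c_i'z_i=1\}\cong\mathbb C^{k-1}$ in $\mathbb C^k$ by supports gives $\sum_{j=1}^k\binom kja_j=1$ for all $k\ge1$. This recursion determines the $a_k$, and $a_k=(-1)^{k-1}$ solves it. So $\chi(V_f\cap F_I)=(-1)^{k-1}d_I$.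

Finally, the summand $1$ on the left is the term $I=\emptyset$: $J(\emptyset)=\emptyset$, $d_\emptyset=1$, $F_\emptyset=\{0\}$. $\square$

**The group $P_I$.** We now record which pairs have $F_I\ne\emptyset$. In additive notation $(\lambda,\sigma)$ and $(\mu,\tau)$ commute iff $\lambda+\sigma\mu=\mu+\tau\lambda$, i.e. $(1-\tau)\lambda=(1-\sigma)\mu$. A point $x\in(\mathbb C^*)^I$, written additively in $U_I$, is fixed by $(\lambda,\sigma)$ iff $\lambda_I=(1-\sigma)x$. Put
$$P_I(\sigma,\tau)=\{(\lambda,\mu)\in G_f^2:\ (1-\tau)\lambda=(1-\sigma)\mu,\ \ \exists x\in U_I:\ \lambda_I=(1-\sigma)x,\ \mu_I=(1-\tau)x\},$$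
a subgroup of $G_f^2$. In (4), $h^m(\mu,\tau)=(\mu',\tau)$ with $\mu'=\mu+mh$. Since $h$ is $T$-invariant, $(\lambda,\mu)$ satisfies the commutation condition iff $(\lambda,\mu')$ does. With Lemma 1 and (3),
$$b_m(f,G;\sigma,\tau)=\operatorname{sgn}(\sigma)^m\sum_{I\in\mathcal I}(-1)^{|I/T|}\frac{d_IN_I}{|G|},\qquad N_I=\sum_{\substack{(\lambda,\mu')\in P_I(\sigma,\tau)\\ \lambda\in G,\ \mu'\in mh+G}}\mathbf e[-m\langle\lambda,\widetilde h\rangle].\tag{8}$$

**Lemma 2.** For $I\in\mathcal I$ one may require $x\in K_I$ in the definition of $P_I$.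

*Proof.* Let $z=E_Ix\in U_J$. For $i\in J$ row $i$ is supported in $I$, so $(1-\sigma)z=E_I\lambda_I=(E\lambda)_J=0$, and likewise $(1-\tau)z=0$. So $z\in U_J^T$. As $E_I:U_I^T\to U_J^T$ is surjective, choose $x_1\in U_I^T$ with $E_Ix_1=z$. Replacing $x$ by $x-x_1$ changes neither $(1-\sigma)x$ nor $(1-\tau)x$. $\square$

**Matching strata.** Let $\widetilde{\mathcal I},\widetilde J,\widetilde K,\widetilde d,\widetilde P,\widetilde N$ be the corresponding objects for $(\widetilde f,\widetilde G)$.

**Lemma 3.** For $I\in\mathcal I$ put $I^*=X\setminus J(I)$. Then $\widetilde J(I^*)=X\setminus I$, and $I\mapsto I^*$ is a bijection $\mathcal I\to\widetilde{\mathcal I}$ with $(I^*)^*=I$ and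
$$(-1)^{|I/T|}=(-1)^{|X/T|}(-1)^{|I^*/T|}.\tag{9}$$

*Proof.* By definition $\widetilde J(I^*)=\{j:E_{ij}=0\ \forall i\in J(I)\}$, and this contains $X\setminus I$. By (7) for $\widetilde f$,
$$|\widetilde J(I^*)/T|\le|I^*/T|=|X/T|-|J(I)/T|=|X/T|-|I/T|=|(X\setminus I)/T|.$$
So $\widetilde J(I^*)=X\setminus I$ and equality holds throughout: $I^*\in\widetilde{\mathcal I}$. Applying the operation again gives $X\setminus\widetilde J(I^*)=I$; by symmetry the same holds starting from $\widetilde{\mathcal I}$. Finally $|I^*/T|=|X/T|-|I/T|$. $\square$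

Write $I^c=X\setminus I$ and $J^c=X\setminus J=I^*$. In block form
$$E=\begin{pmatrix}E_I&0\\E''&E'\end{pmatrix},\qquad\text{rows }J,\,J^c;\ \text{columns }I,\,I^c.$$
The matrix that plays the role of $E_I$ for $(\widetilde f,I^*)$ is $E'^{\,\mathsf t}$, so $\widetilde K_{I^*}=\ker(E'^{\,\mathsf t}:U_{J^c}\to U_{I^c})$.

**What is left.** By (8), its dual analogue, and (9), Theorem 2 follows once we prove, for every $I\in\mathcal I$,
$$\frac{d_IN_I}{|G|}=\frac{\widetilde d_{I^*}\widetilde N_{I^*}}{|\widetilde G|}.\tag{10}$$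

## The case of trivial $T$, and the stratum where its proof breaks

Suppose $\sigma=\tau=1$. Then $I\in\mathcal I$ means $|J|=|I|$; the blocks $E_I$ and $E'$ are square and nonsingular, $d_I=|\det E_I|$, $\widetilde d_{I^*}=|\det E'|$, and $|G_f|=d_I\widetilde d_{I^*}$. Moreover $P_I=L\times L$ with
$$L=\{\lambda\in G_f:\lambda_I=0\}=\{(0,y):E'y=0\},\qquad|L|=\widetilde d_{I^*}.$$
Similarly $\widetilde P_{I^*}=\widetilde L\times\widetilde L$, $\widetilde L=\{a\in G_{\widetilde f}:a_{J^c}=0\}$, $|\widetilde L|=d_I$. An element of $L$ has a lift in $\mathbb C^{I^c}$, one of $\widetilde L$ a lift in $\mathbb C^J$, and the block of $E$ with rows $J$ and columns $I^c$ is $0$. So $L\perp\widetilde L$, and by orders $L^\perp=\widetilde L$. Finite Fourier inversion on each factor gives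
$$\sum_{\lambda\in L\cap G}\mathbf e[-m\langle\lambda,\widetilde h\rangle]=\frac{|L||G|}{|G_f|}\,\big|\widetilde L\cap(m\widetilde h+\widetilde G)\big|,\qquad\big|L\cap(mh+G)\big|=\frac{|L||G|}{|G_f|}\sum_{a\in\widetilde L\cap\widetilde G}\mathbf e[m\langle h,a\rangle].$$
Multiply and replace $a$ by $-a$: $N_I=\big(\frac{\widetilde d_{I^*}|G|}{|G_f|}\big)^2\widetilde N_{I^*}$. With $|G_f|=d_I\widetilde d_{I^*}=|G||\widetilde G|$ this is (10).

A sensible person now tries the same for general $\sigma,\tau$: find $|P_I|$ by determinants of blocks, and $P_I^\perp$ from the zero block, factor by factor. Example D shows where this stops. Take the pair $(\sigma,1)$ and $I=\{1,2,3\}$, so $J=\{4\}$, $I^*=\{1,2,3\}$.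

* The blocks are not square: $E_I=(1\ 1\ 1)$ is $1\times3$, $E'$ is $3\times1$, and $K_I$ is infinite. No determinant of a block is available.
* Since $S$ acts trivially on $G_f$, the pairs in $P_I$ are those with $\mu_I=0$, i.e. $\mu=0$, and $\lambda_I=(s,s,s)=(1-\sigma)x$. The latter is always solvable because $3s=0$: with $\sigma$ sending $1\to2\to3\to1$ take $x=(0,s,2s)$. So $P_I=G_f\times\{0\}$. It is not of the form $L\times L$, and its elements need not restrict to $0$ on $I$.
* The pairing on $G_f=\langle h\rangle$ is nondegenerate ($\langle h,\widetilde h\rangle=\sum q_j=\frac53\ne0$ in $\mathbb C/\mathbb Z$), so $P_I^\perp=\{0\}\times G_{\widetilde f}$, whereas $\widetilde P_{I^*}=G_{\widetilde f}\times\{0\}$. The two are *not* each other's complement. They become so after the coordinates are swapped.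

The swap was there for trivial $T$ too, since the $\lambda$-sum turned into the $\mu$-count, but $L\times L$ hides it. So two things must be supplied: a way to count $P_I$ without determinants, and the correct, swapped form of the orthogonality. For the first, observe that the conditions defining $P_I$ say that $(\lambda,\mu)$ is a $1$-cocycle, and that its restriction to $I$ is a coboundary. The count is a computation in a two-step complex.

## Counting $P_I$ by the complex of a commuting pair

For an abelian group $A$ with an action of $T$ let $H^i(A)$ be the cohomology of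
$$A\xrightarrow{\ \delta\ }A^2\xrightarrow{\ d\ }A,\qquad\delta x=((1-\sigma)x,(1-\tau)x),\quad d(\lambda,\mu)=(1-\tau)\lambda-(1-\sigma)\mu.\tag{11}$$
Since $\sigma,\tau$ commute, $d\delta=0$. Let $Z^1(A)$ and $B^1(A)$ be the cocycles and coboundaries in degree $1$. Then $H^0(A)=A^T$ are the invariants and $H^2(A)=A/((1-\sigma)A+(1-\tau)A)=A_T$ the coinvariants. The complex is an exact functor of $A$, so short exact sequences of $T$-modules give long exact cohomology sequences.

**A vanishing fact.** *If $V$ is a finite-dimensional complex representation of $T$ with $V^T=0$, then $H^*(V)=0$.* Indeed, $T$ is finite abelian, so $V$ is a sum of nontrivial characters $\psi$. For each, $(1-\psi(\sigma),1-\psi(\tau))\ne(0,0)$, and then $\mathbb C\to\mathbb C^2\to\mathbb C$ is exact: the first map is injective, the second is surjective, and the dimensions leave no cohomology in the middle.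

**Lemma 4.** If $A$ is finitely generated and $(A\otimes\mathbb C)^T=0$, then all $H^i(A)$ are finite and $|H^0(A)|\,|H^2(A)|=|H^1(A)|$.

For finite $A$ this is immediate: the alternating product of orders in (11) is $|A||A|/|A|^2=1$. If $E_{ii}>0$ for all $i$, the finite case suffices for us. Then $i\in J(I)$ forces $i\in I$, so $J\subset I$ are $T$-invariant with equally many orbits, $J=I$, and the module $D$ below is finite. Example D shows that under our hypotheses infinite modules do occur.

*Proof.* The plan is to split $A$ into a part where $\sigma$ is trivial and a part where $1-\sigma$ is injective up to torsion. Let $A_1=\ker(1-\sigma)\subset A$, a $T$-submodule, and $A_2=A/A_1$; both are finitely generated. By the long exact sequence for $0\to A_1\to A\to A_2\to0$, finiteness for $A_1,A_2$ implies it for $A$, and $|H^0||H^2|/|H^1|$ is multiplicative. So it suffices to treat $A_1$ and $A_2$.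

*The module $A_1$.* Here $\sigma$ is trivial, so $H^0=\ker(1-\tau)$, $H^2=\operatorname{coker}(1-\tau)$ and
$$H^1=\{(\lambda,\mu):(1-\tau)\lambda=0\}/\{(0,(1-\tau)x)\}\cong\ker(1-\tau)\oplus\operatorname{coker}(1-\tau).$$
On $A_1\otimes\mathbb C=\ker(1-\sigma|A\otimes\mathbb C)$ the kernel of $1-\tau$ is $(A\otimes\mathbb C)^T=0$, so $1-\tau$ is bijective there. So kernel and cokernel of $1-\tau$ on $A_1$ are finite, and the order formula is clear.

*The module $A_2$.* On $A_2\otimes\mathbb C=(A\otimes\mathbb C)/\ker(1-\sigma)$ the map $1-\sigma$ is injective, because $\sigma$ has finite order and so is semisimple. Hence $F_0=\ker(1-\sigma|A_2)$ and $F_1=\operatorname{coker}(1-\sigma|A_2)$ are finite. With $H^i=H^i(A_2)$ consider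
$$0\to H^0\to F_0\xrightarrow{1-\tau}F_0\xrightarrow{\mu\mapsto[(0,\mu)]}H^1\xrightarrow{[(\lambda,\mu)]\mapsto[\lambda]}F_1\xrightarrow{1-\tau}F_1\to H^2\to0.$$
It is well defined: for $\mu\in F_0$, $d(0,\mu)=-(1-\sigma)\mu=0$; and a coboundary $((1-\sigma)x,(1-\tau)x)$ goes to $0$ in $F_1$. It is exact:

* At the first $F_0$, the kernel of $1-\tau$ is $\ker(1-\sigma)\cap\ker(1-\tau)=H^0$.
* At the second $F_0$, $(0,\mu)=\delta x$ for some $x$ iff $\mu=(1-\tau)x$ for some $x\in F_0$.
* At $H^1$, classes $[(0,\mu)]$ go to $0$. If $\lambda=(1-\sigma)x$, then $(\lambda,\mu)-\delta x=(0,\mu_1)$ is a cocycle, so $(1-\sigma)\mu_1=0$, i.e. $\mu_1\in F_0$.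
* At the first $F_1$, $(1-\tau)[\lambda]=0$ iff $(1-\tau)\lambda=(1-\sigma)\mu$ for some $\mu$, i.e. iff $(\lambda,\mu)$ is a cocycle for some $\mu$.
* At the second $F_1$ and at $H^2$, $H^2=A_2/((1-\sigma)A_2+(1-\tau)A_2)=F_1/(1-\tau)F_1$.

All groups are finite. In the alternating product of orders the two $F_0$ cancel and so do the two $F_1$, which leaves $|H^0||H^2|=|H^1|$. $\square$

**Lemma 5.** For $I\in\mathcal I$,
$$d_I\,|P_I(\sigma,\tau)|=|G_f|\,\widetilde d_{I^*}.\tag{12}$$

*Proof.* **Step 1. Express $\widetilde d_{I^*}$ by coinvariants.** For $w\in\mathbb C^{I^c}$, $Ew=(0,E'w)$, so $E'$ is injective on $\mathbb C^{I^c}$. Put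
$$D=\mathbb Z^{J^c}/E'\mathbb Z^{I^c},\qquad D_{\mathbb C}=D\otimes\mathbb C=\mathbb C^{J^c}/E'\mathbb C^{I^c}.$$
Taking invariants is exact over $\mathbb C$, so $\dim D_{\mathbb C}^T=|J^c/T|-|I^c/T|=|I/T|-|J/T|=0$. Hence $H^*(D_{\mathbb C})=0$, and Lemma 4 applies to $D$; in particular $D_T$ is finite. An element $a\in U_{J^c}$ is a homomorphism $\mathbb Z^{J^c}\to\mathbb C/\mathbb Z$, and it kills $E'\mathbb Z^{I^c}$ iff $E'^{\,\mathsf t}a=0$. So $\widetilde K_{I^*}=\operatorname{Hom}(D,\mathbb C/\mathbb Z)$ as $T$-modules, its invariants are $\operatorname{Hom}(D_T,\mathbb C/\mathbb Z)$, and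
$$\widetilde d_{I^*}=|D_T|.$$

**Step 2. Make restriction to $I$ surjective.** By Lemma 2, $P_I$ is governed by the restriction $G_f\to K_I$, $\lambda\mapsto\lambda_I$ (it lands in $K_I$ since $E_I\lambda_I=(E\lambda)_J=0$). This map need not be onto: for $x\in K_I$ we would have to solve $E''x+E'y=0$ with $y\in U_{I^c}$. We enlarge $G_f$ so that it becomes onto, by something cohomologically invisible. Let $\pi:\mathbb C^{J^c}/E'\mathbb Z^{I^c}\to U_{J^c}$ be the projection and
$$G'=\{(x,c)\in K_I\times(\mathbb C^{J^c}/E'\mathbb Z^{I^c}):\ \pi(c)=-E''x\}.$$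
There are three $T$-equivariant maps.

* $p:G'\to K_I$, $(x,c)\mapsto x$. It is surjective because $\pi$ is, with kernel $\ker\pi=D$.
* $\iota:G_f\to G'$, $(x,y)\mapsto(x,E'\hat y)$, with $x\in U_I$, $y\in U_{I^c}$, and $\hat y$ a lift of $y$. It is well defined since $E_Ix=0$ and $E''x+E'y=0$. It is injective since $E'$ is: if $x=0$ and $E'\hat y\in E'\mathbb Z^{I^c}$, then $\hat y\in\mathbb Z^{I^c}$.
* $r:G'\to D_{\mathbb C}$, $(x,c)\mapsto c\bmod E'\mathbb C^{I^c}$. If $r(x,c)=0$, then $c=E'\hat y$, so $E''x+E'y=0$, $(x,y)\in G_f$ and $(x,c)=\iota(x,y)$; conversely $r\iota=0$. So $\ker r=\iota(G_f)$. It is surjective: given $c_0\in\mathbb C^{J^c}$, surjectivity of $E$ on $U$ gives $x\in U_I$, $u\in U_{I^c}$ with $E(x,u)=(0,-\pi(c_0))$. Then $x\in K_I$ and $\pi(c_0+E'\hat u)=\pi(c_0)+E'u=-E''x$. So $(x,c_0+E'\hat u)\in G'$, and it maps to the class of $c_0$.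

Hence $0\to G_f\to G'\to D_{\mathbb C}\to0$ and $0\to D\to G'\to K_I\to0$ are exact sequences of $T$-modules, and $p\iota$ is restriction to $I$.

**Step 3. Count.** Since $H^*(D_{\mathbb C})=0$, $\iota$ induces $H^i(G_f)\cong H^i(G')$. The second sequence gives the exact sequence
$$0\to D^T\to G_f^T\to K_I^T\to H^1(D)\to H^1(G_f)\to H^1(K_I),$$
with last map induced by restriction. By Lemma 2, $P_I$ consists of the $(\lambda,\mu)\in Z^1(G_f)$ with $(\lambda_I,\mu_I)\in B^1(K_I)$; so $P_I/B^1(G_f)=\ker(H^1(G_f)\to H^1(K_I))$. Reading orders from the sequence and using $|H^1(D)|=|D^T||D_T|$ (Lemma 4),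
$$|P_I/B^1(G_f)|=\frac{|H^1(D)|\,|G_f^T|}{|D^T|\,d_I}=\frac{|D_T|\,|G_f^T|}{d_I}.$$
Finally $B^1(G_f)\cong G_f/G_f^T$ has order $|G_f|/|G_f^T|$, so $|P_I|=|G_f|\,|D_T|/d_I=|G_f|\,\widetilde d_{I^*}/d_I$. $\square$

*Check on Example D.* With $(\sigma,1)$ and $I=\{1,2,3\}$: $D=\mathbb Z^3/\mathbb Z(1,1,1)$ is infinite, $D_T=\mathbb Z/3$, $d_I=3$, and (12) gives $|P_I|=3\cdot3/3=3$, as found by hand. Also $D^T=0$: if $\sigma v-v\in\mathbb Z(1,1,1)$, its coordinate sum $0$ forces $\sigma v=v$, so $v\in\mathbb Z(1,1,1)$. And $H^1(D)\cong D_T\oplus D^T$ (as $\tau=1$) has order $3=|D^T||D_T|$.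

## The orthogonal complement of $P_I$, with a swap

Pair $G_f^2$ with $G_{\widetilde f}^2$ by $\langle\lambda,\alpha\rangle+\langle\mu,\beta\rangle$.

**Lemma 6.** For $I\in\mathcal I$, $P_I(\sigma,\tau)^\perp=\{(-b,a):(a,b)\in\widetilde P_{I^*}(\sigma^{-1},\tau^{-1})\}$.

*Proof.* **Step 1. Orders, so that one inclusion is enough.** Apply Lemma 5 to $(f,I,\sigma,\tau)$ and to $(\widetilde f,I^*,\sigma^{-1},\tau^{-1})$; the group $T$ is the same and $(I^*)^*=I$. This gives
$$|P_I|\,|\widetilde P_{I^*}|=\frac{|G_f|\,\widetilde d_{I^*}}{d_I}\cdot\frac{|G_f|\,d_I}{\widetilde d_{I^*}}=|G_f|^2.$$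
The pairing is perfect, so both sides of the claim have the same order. It suffices to show
$$\langle\mu,a\rangle=\langle\lambda,b\rangle\quad\text{for }(\lambda,\mu)\in P_I(\sigma,\tau),\ (a,b)\in\widetilde P_{I^*}(\sigma^{-1},\tau^{-1}).$$

**Step 2. Choose good lifts.** By Lemma 2 and its dual there are $x\in K_I$ with $\lambda_I=(1-\sigma)x$, $\mu_I=(1-\tau)x$, and $y\in U_{J^c}$ with $E'^{\,\mathsf t}y=0$, $a_{J^c}=(1-\sigma^{-1})y$, $b_{J^c}=(1-\tau^{-1})y$. Lift them to $\hat x\in\mathbb C^I$, $\hat y\in\mathbb C^{J^c}$. Then $(E\hat x)_J\in\mathbb Z^J$ and $(E^{\mathsf t}\hat y)_{I^c}\in\mathbb Z^{I^c}$. Choose lifts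
$$\hat\lambda=(1-\sigma)\hat x+u,\quad\hat\mu=(1-\tau)\hat x+v\qquad(u,v\in\mathbb C^{I^c}),$$
$$\hat a=(1-\sigma^{-1})\hat y+p,\quad\hat b=(1-\tau^{-1})\hat y+r\qquad(p,r\in\mathbb C^{J}).$$
The commutation conditions $(1-\tau)\lambda=(1-\sigma)\mu$ and $(1-\tau^{-1})a=(1-\sigma^{-1})b$ give
$$(1-\tau)u-(1-\sigma)v\in\mathbb Z^{I^c},\qquad(1-\tau^{-1})p-(1-\sigma^{-1})r\in\mathbb Z^J.$$

**Step 3. Expand.** Let $B(u,w)=w^{\mathsf t}Eu$. It is $T$-invariant, so $B((1-\sigma)u,w)=B(u,(1-\sigma^{-1})w)$, and likewise for $\tau$. Also $B(\mathbb C^{I^c},\mathbb C^J)=0$ by the zero block. Now $\langle\mu,a\rangle-\langle\lambda,b\rangle=B(\hat\mu,\hat a)-B(\hat\lambda,\hat b)\bmod\mathbb Z$ is the sum of four terms: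

* $B((1-\tau)\hat x,(1-\sigma^{-1})\hat y)-B((1-\sigma)\hat x,(1-\tau^{-1})\hat y)=0$, since both equal $B((1-\sigma)(1-\tau)\hat x,\hat y)$;
* $B((1-\tau)\hat x,p)-B((1-\sigma)\hat x,r)=B(\hat x,(1-\tau^{-1})p-(1-\sigma^{-1})r)\in\mathbb Z^J\cdot(E\hat x)_J\subset\mathbb Z$;
* $B(v,(1-\sigma^{-1})\hat y)-B(u,(1-\tau^{-1})\hat y)=B((1-\sigma)v-(1-\tau)u,\hat y)\in\mathbb Z^{I^c}\cdot(E^{\mathsf t}\hat y)_{I^c}\subset\mathbb Z$;
* $B(v,p)-B(u,r)=0$.

So the difference is $0$ in $\mathbb C/\mathbb Z$. $\square$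

The first term shows why $\mu$ must meet $a$ and $\lambda$ must meet $b$: only then are both products equal to $B((1-\sigma)(1-\tau)\hat x,\hat y)$.

## Fourier inversion on $G_f^2$

We prove (10), and with it Theorems 2 and 1.

**Step 1. Transform $N_I$.** The tool: for a finite abelian group $\mathcal A$, a subgroup $P$ and a function $\varphi$ on $\mathcal A$,
$$\sum_{v\in P}\varphi(v)=\frac{|P|}{|\mathcal A|}\sum_{\xi\in P^\perp}\sum_{v\in\mathcal A}\varphi(v)\,\xi(v),\tag{13}$$
because $\sum_{\xi\in P^\perp}\xi(v)$ is $|P^\perp|=|\mathcal A|/|P|$ for $v\in P$ and $0$ otherwise. Take $\mathcal A=G_f^2$, $P=P_I(\sigma,\tau)$ and $\varphi(\lambda,\mu)=1_G(\lambda)\,1_{mh+G}(\mu)\,\mathbf e[-m\langle\lambda,\widetilde h\rangle]$; the left side of (13) is $N_I$. For $\xi=(\alpha,\beta)\in G_{\widetilde f}^2$, since $\widetilde G=G^\perp$,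
$$\sum_v\varphi(v)\xi(v)=\sum_{\lambda\in G}\mathbf e[\langle\lambda,\alpha-m\widetilde h\rangle]\sum_{\mu\in mh+G}\mathbf e[\langle\mu,\beta\rangle]=|G|^2\,1_{\widetilde G}(\alpha-m\widetilde h)\,1_{\widetilde G}(\beta)\,\mathbf e[m\langle h,\beta\rangle].$$
By Lemma 6 the relevant $(\alpha,\beta)$ are $(-b,a)$ with $(a,b)\in\widetilde P_{I^*}(\sigma^{-1},\tau^{-1})$. Hence
$$N_I=\frac{|P_I|\,|G|^2}{|G_f|^2}\sum_{\substack{(a,b)\in\widetilde P_{I^*}(\sigma^{-1},\tau^{-1})\\a\in\widetilde G,\ b\in-m\widetilde h+\widetilde G}}\mathbf e[m\langle h,a\rangle].$$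

**Step 2. Remove the inverses.** The sum must be brought to $(\sigma,\tau)$ and to the form of $\widetilde N_{I^*}$. Substitute $a=-\sigma^{-1}a'$, $b=-\tau^{-1}b'$. This is a bijection from the pairs $(a',b')\in\widetilde P_{I^*}(\sigma,\tau)$ onto the pairs $(a,b)\in\widetilde P_{I^*}(\sigma^{-1},\tau^{-1})$:

* if $a'_{I^*}=(1-\sigma)y$, then $a_{I^*}=-\sigma^{-1}(1-\sigma)y=(1-\sigma^{-1})y$; similarly $b'_{I^*}=(1-\tau)y$ gives $b_{I^*}=(1-\tau^{-1})y$ with the same $y$; and conversely;
* since $1-\tau^{-1}=-\tau^{-1}(1-\tau)$ and $1-\sigma^{-1}=-\sigma^{-1}(1-\sigma)$, we have $(1-\tau^{-1})a-(1-\sigma^{-1})b=\sigma^{-1}\tau^{-1}\big[(1-\tau)a'-(1-\sigma)b'\big]$.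

As $S$ preserves $\widetilde G$, $h$ and $\widetilde h$, the conditions become $a'\in\widetilde G$, $b'\in m\widetilde h+\widetilde G$, and $\langle h,a\rangle=-\langle h,a'\rangle$. The sum is therefore
$$\sum_{\substack{(a',b')\in\widetilde P_{I^*}(\sigma,\tau)\\a'\in\widetilde G,\ b'\in m\widetilde h+\widetilde G}}\mathbf e[-m\langle h,a'\rangle]=\widetilde N_{I^*},$$
the dual analogue of $N_I$ in (8).

**Step 3. Compare constants.** By Lemma 5 and $|G_f|=|G||\widetilde G|$,
$$\frac{d_IN_I}{|G|}=\frac{d_I\,|P_I|\,|G|}{|G_f|^2}\,\widetilde N_{I^*}=\frac{|G|}{|G_f|}\,\widetilde d_{I^*}\widetilde N_{I^*}=\frac{\widetilde d_{I^*}\widetilde N_{I^*}}{|\widetilde G|}.$$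
This is (10). Theorem 2 follows from (8), its dual, and (9). Theorem 1 follows from Theorem 2, as shown above. $\blacksquare$

## The exact parity condition

PC entered only through groups generated by two commuting elements. This can be turned into an equivalence.

**Theorem 3.** Let $S\subset S_n$ be any permutation group and $\sigma\in S$. The following are equivalent.

1. $\dim(\mathbb C^n)^{\langle\sigma,\tau\rangle}\equiv n\pmod2$ for every $\tau\in C_S(\sigma)$.
2. The level-$[\sigma]$ identity (1) holds for every invertible polynomial $f$ in $n$ variables compatible with $S$ and every $S$-invariant $G\subset G_f$.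
3. The level-$[\sigma]$ identity (1) holds for $f=x_1^a+\dots+x_n^a$, $G=\{1\}$, for some integer $a\ge2$.

In particular, all levels satisfy the duality for all compatible $(f,G)$ if and only if $\dim(\mathbb C^n)^T\equiv n\pmod2$ for all subgroups $T\subset S$ generated by two commuting elements.

*Proof.* *(1)⇒(2).* In the deduction of Theorem 1 from Theorem 2, PC was used only in Step 6, for the groups $T=\langle\sigma,\tau\rangle$ with $\tau\in C_S(\sigma)$.

*(2)⇒(3)* is trivial, since $\sum x_i^a$ is compatible with every $S$.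

*(3)⇒(1).* The idea is to find an $m$ for which all wrong-sign terms have the same sign, so that they cannot cancel. By (6) and Theorem 2, $\Lambda_m(f)=(-1)^n\Lambda_m(\widetilde f)$ is equivalent to
$$\sum_{\tau\in C_S(\sigma)}\big(1-(-1)^{n+|X/\langle\sigma,\tau\rangle|}\big)\,b_m(f,G;\sigma,\tau)=0.$$
Take $f=\sum x_i^a$, $G=\{1\}$, $m=2a$. Then $h^m=1$ and $\mathbf e[-2a\,\mathrm{age}(\sigma)]=\det(\sigma)^{-2a}=1$. In Lemma 1, with $F=(\mathbb C^n)^T$, $T=\langle\sigma,\tau\rangle$: $J(I)=I$, so every $T$-invariant $I$ lies in $\mathcal I$; $d_I=a^{|I/T|}$; and every such $F_I$ is nonempty. Hence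
$$b_m=\sum_I(-a)^{|I/T|}=(1-a)^{|X/T|}.$$
So
$$\sum_{\tau\in C_S(\sigma):\ |X/\langle\sigma,\tau\rangle|\not\equiv n\ (2)}2\,(1-a)^{|X/\langle\sigma,\tau\rangle|}=0.$$
All exponents in this sum have the same parity and $a\ge2$, so all terms are nonzero of the same sign. The index set is empty, which is (1).

The last assertion follows by letting $\sigma$ vary. $\square$

**Remark.** The condition on commuting pairs is strictly weaker than PC. Let $S=(\mathbb Z/2)^3$ act regularly on $8$ points. A subgroup generated by two elements has order $1$, $2$ or $4$, so it has $8$, $4$ or $2$ orbits, all even, and the duality holds on every level. But PC fails for $T=S$, which has one orbit.
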